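\title{Distance-preserving minors need quartically many vertices}

\begin{abstract}
Given a graph with nonnegative edge lengths and $k$ terminals, a distance-preserving minor is a minor, with new edge lengths, that keeps all terminals and all distances between them. Let $f^*(k)$ be the smallest number of vertices that suffices for such a minor of every graph with $k$ terminals. We prove that $f^*(k)=\Theta(k^4)$; explicitly, $k^4/40000\le f^*(k)\le k^4/4$ for all $k\ge 2$. The lower bound comes from an $n\times n$ grid with only $O(\sqrt n)$ terminals, attached according to the powers of $2$ dividing the row and column numbers, in which no vertex can be saved. The same graphs give the lower bounds $\Omega(\min\{k\varepsilon^{-3/2},k^4\})$ when distances may grow by a factor $1+\varepsilon$, and $kp^{3/2}/1000$ for graphs of treewidth at most $p$ when $p\ge 13$ and $k\ge 12\sqrt p$.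
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G$ be a finite undirected graph with edge lengths $\ell\colon E(G)\to[0,\infty)$, and let $K\subseteq V(G)$ be a set of $k\ge1$ vertices, called \emph{terminals}. Write $d_G(u,v)$ for the length of a shortest $u$--$v$ path, with $d_G(u,v)=\infty$ if there is none. Paths never repeat vertices, and loops and parallel edges play no role. Suppose that only the distances between terminals matter. How small a graph carries the same distances? If any graph is allowed, $k$ vertices suffice: join each pair $u,v\in K$ at finite distance by an edge of length $d_G(u,v)$. This replacement forgets the structure of $G$; a tree or a planar graph turns into a complete graph. The structure is kept if the small graph is obtained from $G$ by deleting vertices and edges and contracting edges, since these operations preserve, for instance, being planar and being a forest. Terminals must survive: they are never deleted, and although a terminal may absorb non-terminals, two terminals are never merged. Recording for each surviving vertex $x$ the set $V_x$ of vertices of $G$ that were contracted into it gives the following definition.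

\begin{definition}\label{def:minor}
A \emph{minor of $(G,K)$} is a graph $G'$ with $K\subseteq V(G')$, together with pairwise disjoint nonempty \emph{branch sets} $V_x\subseteq V(G)$, $x\in V(G')$, each inducing a connected subgraph of $G$, such that
\begin{enumerate}
\item[(i)] for every edge $xy$ of $G'$ there is an edge of $G$ between $V_x$ and $V_y$;
\item[(ii)] $V_x\cap K=\{x\}$ if $x\in K$, and $V_x\cap K=\emptyset$ if $x\notin K$.
\end{enumerate}
The graph $G'$ carries its own nonnegative edge lengths, which need not be related to $\ell$. The minor is \emph{distance-preserving} if $d_{G'}(u,v)=d_G(u,v)$ for all $u,v\in K$.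
\end{definition}

Let $f^*(k)$ be the smallest number such that every graph with $k$ terminals has a distance-preserving minor with at most $f^*(k)$ vertices. The problem of determining $f^*(k)$ is posed by Krauthgamer and Zondiner~\cite{KZ}.

Since terminals survive, $f^*(k)\ge k$. Equality holds for $k=1$ (delete everything else) and for $k=2$ (keep a shortest path between the terminals, if there is one, and contract it to an edge). For $k=3$ a non-terminal can already be indispensable. Take a star with center $z$, three terminal leaves $a,b,c$ and unit lengths. If $z$ lies in no branch set, the minor has no edges. If $z\in V_a$, the only possible edges are $ab$ and $ac$, so $d_{G'}(b,c)=d_{G'}(b,a)+d_{G'}(a,c)$, and the three distances cannot all equal $2$. Hence $z$ survives, and $f^*(3)\ge4$. It is known that for trees $2k-2$ vertices suffice when $k\ge2$, that this is attained by a complete binary tree when $k$ is a power of $2$, and that for general graphs $f^*(k)\le O(k^4)$.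

The quartic bound counts the places where two of the $\binom k2$ shortest paths between terminals meet or part. Is it wasteful? The first example to try is a grid with a private terminal at each end of each row and column. It forces only about $k^2/16$ non-terminals (Example~\ref{ex:private}), because it uses a linear number of paths. A quartic lower bound needs quadratically many paths that cross each other at distinct vertices in \emph{every} distance-preserving minor. Such paths must share their endpoints, and for paths with a common endpoint the triangle inequality gives no reason to stay apart. So one might guess that the truth lies below $k^4$. It does not.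

\begin{theorem}\label{thm:main}
We have $f^*(1)=1$ and
\[
\frac{k^4}{40000}\le f^*(k)\le\frac{k^4}{4}\qquad\text{for all }k\ge2 .
\]
Moreover $\limsup_{k\to\infty}f^*(k)/k^4\ge 1/9604$. In particular $f^*(k)=\Theta(k^4)$.
\end{theorem}

The lower bound comes from a family of graphs that cannot be compressed at all. For $T\ge2$ put
\begin{equation}\label{eq:params}
n_T=2^T-1,\qquad k_T=\begin{cases}10\,(2^m-1)&\text{if }T=2m,\\ 14\cdot2^m-10&\text{if }T=2m+1.\end{cases}
\end{equation}

\begin{theorem}\label{thm:GT}
For every $T\ge2$ there is a graph $G_T$ with $k_T$ terminals and $n_T^2+k_T$ vertices such that every distance-preserving minor of $G_T$ has at least $n_T^2+k_T$ vertices.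
\end{theorem}

The proof uses the distances of $G_T$ only through three inequalities with some slack, and $G_T$ has treewidth of order $n_T$. This yields two extensions.

\begin{theorem}[Approximate preservation]\label{thm:approx}
Let $0<\varepsilon<1/8$ and $k\ge10$. There is a graph $G$ with $k$ terminals such that every minor $G'$ with $d_G\le d_{G'}\le(1+\varepsilon)d_G$ on all pairs of terminals has at least
\[
\frac{k}{24}\,\min\Big\{\frac1{8\varepsilon},\frac{k^2}{267}\Big\}^{3/2}=\Omega\big(\min\{k\,\varepsilon^{-3/2},\,k^4\}\big)
\]
vertices. In particular $\Omega(k^4)$ vertices are needed even with distortion $1+\Theta(k^{-2})$.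
\end{theorem}

\begin{theorem}[Bounded treewidth]\label{thm:tw}
For $p\ge13$ and $k\ge12\sqrt p$ there is a graph of treewidth at most $p$ with $k$ terminals all of whose distance-preserving minors have at least $kp^{3/2}/1000$ vertices.
\end{theorem}

Section~\ref{sec:upper} proves the upper bound. Section~\ref{sec:tools} collects three elementary tools, and Section~\ref{sec:labeled} applies them to grids whose rows and columns share terminals in an arbitrary pattern; it reduces the lower bound to two properties of the pattern and works out the smallest case. Section~\ref{sec:GT} constructs $G_T$ and proves Theorem~\ref{thm:GT}. Sections~\ref{sec:allk} and~\ref{sec:ext} derive the other theorems.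

\section{The upper bound}\label{sec:upper}

The order $O(k^4)$ is known; we include the standard proof for the constant, and because it shows what a lower bound has to achieve. One keeps a shortest path for each pair of terminals and suppresses all vertices where nothing branches. The paths must be chosen consistently, since two arbitrary shortest paths may meet and part many times.

\begin{proposition}\label{prop:upper}
Let $k\ge2$ and $p=\binom k2$. Every graph with $k$ terminals has a distance-preserving minor with at most $k+p(p-1)\le k^4/4$ vertices.
\end{proposition}

\begin{proof}
\emph{Breaking ties.} Let $e_1,\dots,e_M$ be the edges of $G$ and put $w(e_j)=2^j$. Different edge sets have different total weight $w$, always less than $2^{M+1}$. Let $\gamma$ be the smallest positive difference between the $\ell$-lengths of two paths of $G$ (and $\gamma=1$ if there is none), and set $\ell^+=\ell+\gamma2^{-M-1}w$. If $\ell(P)<\ell(P')$, then $\ell^+(P)<\ell(P)+\gamma\le\ell^+(P')$; if $\ell(P)=\ell(P')$ and $P\neq P'$ have the same ends, then $w(P)\ne w(P')$. So any two vertices in the same component are joined by a unique $\ell^+$-shortest path, and this path is also $\ell$-shortest. Call these paths \emph{canonical}.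 A subpath of a canonical path is canonical, for replacing it by a shorter path would give a shorter walk, and hence a shorter path, between the ends.

\emph{The union of the paths.} For each pair of terminals at finite distance choose the canonical path between them. Let $H$ be the union of these at most $p$ chosen paths and of $K$, with the lengths $\ell$. Then $d_H=d_G$ on $K$, because $H$ is a subgraph of $G$ that contains an $\ell$-shortest path for each pair at finite distance. Let $P,P'$ be chosen paths that meet, and let $u,v$ be the first and last vertices of $P$ on $P'$. The $u$--$v$ subpaths of $P$ and of $P'$ are both canonical, hence equal, and so $P\cap P'$ is this common subpath.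

\emph{Branch vertices.} A non-terminal $x$ of $H$ is an inner vertex of a chosen path $P$, so its degree in $H$ is at least $2$. If the degree is at least $3$, some chosen path $P'$ uses an edge at $x$ that is not in $P$. Then $P'$ cannot use both edges of $P$ at $x$, so $x$ is an end of the path $P\cap P'$. Each unordered pair $\{P,P'\}$ accounts for at most two such $x$, so there are at most $2\binom p2=p(p-1)$ of them. Let $B$ consist of these vertices and the terminals.

\emph{Suppressing the rest.} Call a path of $H$ a \emph{thread} if its ends are in $B$ and its inner vertices are not. Every edge of $H$ lies on a chosen path, whose ends are terminals; following this path in both directions to the first vertex of $B$ gives a thread through the edge, and it is the only one because vertices outside $B$ have degree $2$. Thus threads are canonical, and two threads with the same ends coincide. Replace each thread by an edge between its ends, of the same $\ell$-length, and put its inner vertices into the branch set of one end. The result is a minor $G'$ of $(G,K)$ on the vertex set $B$. Paths of $H$ between vertices of $B$ are concatenations of threads and correspond to the paths of $G'$, with equal lengths,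 so $G'$ is distance-preserving.

Finally, $k^4/4-p^2=k^2\big(k^2-(k-1)^2\big)/4=k^2(2k-1)/4\ge k$ for $k\ge2$, which gives $k+p(p-1)\le k^4/4$.
\end{proof}

In particular $f^*(k)$ is finite, so for each $k$ there is a graph with $k$ terminals all of whose distance-preserving minors have at least $f^*(k)$ vertices.

\section{Lifting, exchanging, crossing}\label{sec:tools}

A lower bound must handle an unknown minor with unknown lengths. Two kinds of information are available. The lengths of $G'$ are constrained through the terminal distances, which restricts how shortest paths of $G'$ can meet. The shape of $G'$ is constrained by $G$, which restricts how any paths of $G'$ can avoid each other. The first lemma carries paths from $G'$ to $G$, and the other two extract the two kinds of information.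

\begin{lemma}[Lifting]\label{lem:lift}
Let $G'$ be a minor of $(G,K)$ and let $P$ be a path in $G'$ between terminals $a$ and $b$. There is an $a$--$b$ path $\widehat P$ in $G$ that is contained in $\bigcup_{x\in P}V_x$ and meets $V_x$ for every $x\in P$.
\end{lemma}

\begin{proof}
Let $P=x_0x_1\cdots x_s$ with $x_0=a$ and $x_s=b$. For $0\le j<s$ choose an edge $u_jw_{j+1}$ of $G$ with $u_j\in V_{x_j}$ and $w_{j+1}\in V_{x_{j+1}}$, and put $w_0=a$, $u_s=b$. Join $w_j$ to $u_j$ by a path inside $V_{x_j}$ for each $j$. The branch sets are disjoint, so the concatenation repeats no vertex.
\end{proof}

We call $\widehat P$ a \emph{lift} of $P$. Every terminal on $\widehat P$ is a vertex of $P$, by Definition~\ref{def:minor}(ii). If lifts of $P$ and $Q$ share a vertex $v$, then the vertex $x$ of $G'$ with $v\in V_x$ lies on both $P$ and $Q$; in particular, disjoint paths have disjoint lifts.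

\begin{lemma}[Exchange]\label{lem:exchange}
In a graph with nonnegative lengths and distance $d$, if a shortest $a$--$b$ path and a shortest $a'$--$b'$ path share a vertex, then $d(a,b')+d(a',b)\le d(a,b)+d(a',b')$.
\end{lemma}

\begin{proof}
If $x$ is the common vertex, then $d(a,b)=d(a,x)+d(x,b)$ and $d(a',b')=d(a',x)+d(x,b')$. Add these and use $d(a,b')\le d(a,x)+d(x,b')$ and $d(a',b)\le d(a',x)+d(x,b)$.
\end{proof}

For $n\ge2$ let $[n]=\{1,\dots,n\}$. The \emph{$n\times n$ grid} has vertices $(i,j)\in[n]^2$, in row $i$ and column $j$, and an edge between $(i,j)$ and $(i',j')$ when $|i-i'|+|j-j'|=1$. Row $1$ is drawn at the top and column $1$ at the left. The vertices with $i\in\{1,n\}$ or $j\in\{1,n\}$ form the \emph{boundary cycle}. A \emph{side vertex} is a vertex in column $1$ or column $n$.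

\begin{lemma}[Crossing]\label{lem:cross}
\begin{enumerate}
\item[(a)] If $s_1,s_2,s_3,s_4$ are distinct vertices in this cyclic order on the boundary cycle, then every $s_1$--$s_3$ path of the grid shares a vertex with every $s_2$--$s_4$ path.
\item[(b)] Every grid path from $(i,1)$ to $(i,n)$ shares a vertex with every grid path from $(1,j)$ to $(n,j)$.
\item[(c)] Let $W$ be a grid path from $(h,1)$ to $(h,n)$, and let $S$ be a set of grid vertices that is connected in the grid and disjoint from $W$. Then $S$ does not contain both a side vertex in a row $p<h$ and a side vertex in a row $q>h$.
\end{enumerate}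
\end{lemma}

\begin{proof}
(a) Draw the grid in a square in the usual way and suppose that the two paths are disjoint. Draw a larger concentric square, and extend the paths by radial segments from each $s_r$ to a point $s_r'$ on it. Add a point $z$ outside the larger square, joined to $s_1',\dots,s_4'$ by four curves that meet only at $z$. These curves, the four arcs of the larger square and the two extended paths form a drawing without crossings of the complete graph on the five points $z,s_1',\dots,s_4'$. This graph is not planar, by the Jordan curve theorem.

(b) If the paths have a common end, we are done. Otherwise the four ends are distinct. The boundary cycle, traversed clockwise, runs along column $1$, row $1$, column $n$ and row $n$ in turn, so it meets $(i,1),(1,j),(i,n),(n,j)$ in this cyclic order, and (a) applies.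

(c) Suppose that $S$ contains such vertices $u$ (in row $p$) and $v$ (in row $q$); then $1<h<n$. Removing $(h,1)$ and $(h,n)$ cuts the boundary cycle into two arcs, one containing the side vertices above row $h$ and the other those below. So $(h,1),u,(h,n),v$ are in cyclic order, and by (a) a $u$--$v$ path inside $S$ meets $W$.
\end{proof}

Part (b) will produce vertices of the minor. Part (c) says that a path with both ends in row $h$ is a barrier, however it wanders in between.

\section{Labeled grids}\label{sec:labeled}

\subsection*{The graphs and their distances}
Let $n\ge2$ and let $\lambda\colon[n]\to A$ and $\rho\colon[n]\to B$ be surjections onto finite sets of \emph{labels}. The \emph{labeled grid} $G(\lambda,\rho)$ consists of the $n\times n$ grid, with edges of length $1$, and $2(|A|+|B|)$ terminals: a left terminal $L_\alpha$ and an upper terminal $U_\alpha$ for each $\alpha\in A$, a right terminal $R_\beta$ and a lower terminal $D_\beta$ for each $\beta\in B$. For each $i\in[n]$ there are four edges of length $n$, joining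
\[
L_{\lambda(i)}\text{ to }(i,1),\qquad R_{\rho(i)}\text{ to }(i,n),\qquad U_{\lambda(i)}\text{ to }(1,i),\qquad D_{\rho(i)}\text{ to }(n,i).
\]
A pair $(L_\alpha,R_\beta)$ or $(U_\alpha,D_\beta)$ is \emph{matched} if $(\alpha,\beta)=(\lambda(i),\rho(i))$ for some $i$, and \emph{unmatched} otherwise. The map that transposes the grid and exchanges $L_\alpha$ with $U_\alpha$ and $R_\beta$ with $D_\beta$ is a length-preserving automorphism, so every statement about rows below has a twin for columns.

The terminal edges are long so that a detour through a third terminal, which could jump between distant rows, costs more than crossing the grid.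

\begin{lemma}\label{lem:dist}
In $G=G(\lambda,\rho)$, distinct terminals are at distance at least $2n$, matched pairs are at distance at most $3n-1$, and unmatched pairs are at distance at least $3n$.
\end{lemma}

\begin{proof}
Terminals are pairwise non-adjacent, so a path between two of them has different first and last edges, each of length $n$. For a matched pair $(L_{\lambda(i)},R_{\rho(i)})$, row $i$ gives a path of length $n+(n-1)+n$. Let $(L_\alpha,R_\beta)$ be unmatched. A path through a third terminal has length at least $2n+2n$. Any other path enters the grid at some $(p,1)$ with $\lambda(p)=\alpha$ and leaves it at some $(q,n)$ with $\rho(q)=\beta$. Here $p\ne q$, since the pair is unmatched, so the length is at least $2n+(n-1)+|p-q|\ge3n$.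
\end{proof}

Only these inequalities will be used, so we name the minors that satisfy them.

\begin{definition}\label{def:faithful}
A minor $G'$ of $G(\lambda,\rho)$ is \emph{faithful} if
\begin{enumerate}
\item[(H1)] $d_{G'}(u,v)\ge2n$ for all distinct terminals $u,v$;
\item[(H2)] $d_{G'}(a,b)<3n$ for all matched pairs $(a,b)$;
\item[(H3)] $d_{G'}(a,b)\ge3n$ for all unmatched pairs $(a,b)$.
\end{enumerate}
\end{definition}

By Lemma~\ref{lem:dist}, every distance-preserving minor is faithful.

\subsection*{Row paths and column paths}
Let $G'$ be a faithful minor. For each $i\in[n]$ fix a shortest path $P_i$ in $G'$ from $L_{\lambda(i)}$ to $R_{\rho(i)}$, which exists by (H2), and a lift $\widehat P_i$. Likewise fix a shortest path $Q_j$ from $U_{\lambda(j)}$ to $D_{\rho(j)}$ and a lift $\widehat Q_j$ for each $j\in[n]$.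

\begin{lemma}\label{lem:rowpaths}
\begin{enumerate}
\item[(a)] The only terminals on $P_i$ are its ends. Deleting the ends of $\widehat P_i$ leaves a grid path $\widetilde P_i$ from some $(p,1)$ with $\lambda(p)=\lambda(i)$ to some $(q,n)$ with $\rho(q)=\rho(i)$.
\item[(b)] If $x$ is a non-terminal on $P_i$, then $V_x$ consists of grid vertices, is connected in the grid, and meets $\widetilde P_i$.
\item[(c)] If $(L_{\lambda(i)},R_{\rho(i')})$ and $(L_{\lambda(i')},R_{\rho(i)})$ are both unmatched, then $P_i$ and $P_{i'}$ are disjoint.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A third terminal would split $P_i$ into two paths of length at least $2n$ each, by (H1), whereas $P_i$ has length less than $3n$, by (H2). So the lift also contains no third terminal. Its ends are not adjacent in $G$, so its inner vertices form a nonempty grid path, from a neighbor of $L_{\lambda(i)}$ to a neighbor of $R_{\rho(i)}$.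

(b) The set $V_x$ is connected in $G$, contains no terminal, and meets $\widehat P_i$.

(c) If the paths met, Lemma~\ref{lem:exchange} would bound the sum of the distances of the two unmatched pairs, which is at least $6n$ by (H3), by the sum of the distances of two matched pairs, which is less than $6n$ by (H2).
\end{proof}

The column paths give grid paths $\widetilde Q_j$ in the same way. The next lemma isolates what is needed to find $n^2$ vertices in $G'$.

\begin{lemma}[Counting]\label{lem:count}
Suppose that
\begin{enumerate}
\item[(A)] \emph{(anchoring)} $\widetilde P_i$ runs from $(i,1)$ to $(i,n)$ and $\widetilde Q_j$ runs from $(1,j)$ to $(n,j)$, for all $i,j\in[n]$;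
\item[(S)] \emph{(separation)} no non-terminal of $G'$ lies on $P_i$ and $P_{i'}$ with $i\ne i'$, or on $Q_j$ and $Q_{j'}$ with $j\ne j'$.
\end{enumerate}
Then $G'$ has at least $n^2$ non-terminals.
\end{lemma}

\begin{proof}
Fix $i,j$. By (A) and Lemma~\ref{lem:cross}(b), $\widetilde P_i$ and $\widetilde Q_j$ share a grid vertex $v$. The vertex $x_{ij}$ of $G'$ whose branch set contains $v$ lies on $P_i$ and on $Q_j$. The terminals on $P_i$ are a left and a right one, and those on $Q_j$ are an upper and a lower one, so $x_{ij}$ is not a terminal. If $x_{ij}=x_{i'j'}$, this non-terminal lies on $P_i$, $P_{i'}$, $Q_j$ and $Q_{j'}$, and (S) gives $i=i'$ and $j=j'$.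
\end{proof}

\begin{example}[Private terminals]\label{ex:private}
Let $A=B=[n]$ and let $\lambda,\rho$ be the identity, so that $k=4n$. Anchoring holds by Lemma~\ref{lem:rowpaths}(a), since $\lambda(p)=\lambda(i)$ forces $p=i$ and $\rho(q)=\rho(i)$ forces $q=i$. Separation holds by Lemma~\ref{lem:rowpaths}(c), since $(L_i,R_{i'})$ is unmatched for $i\ne i'$. So every faithful minor has at least $n^2+4n=k^2/16+k$ vertices.
\end{example}

To reach $k^4$ we need $|A|+|B|=O(\sqrt n)$. This is also the least possible order if different rows are to have different pairs of terminals, because then $|A|\,|B|\ge n$. With so few labels both arguments of Example~\ref{ex:private} break down. A terminal is adjacent to many rows, so nothing ties the ends of $\widetilde P_i$ to row $i$. And Lemma~\ref{lem:rowpaths}(c) is silent whenever an exchanged pair is matched, for example when $\rho(i)=\rho(i')$, where the exchange inequality compares a sum with itself. The remedy is to let the grid do what the metric cannot: a row path that is already known to be anchored is a barrier for all row paths disjoint from it.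

\subsection*{The smallest case}
Let $n=3$, let $\lambda$ be the identity, and let $\rho(2)=2$, $\rho(1)=\rho(3)=\ast$. This graph, shown in Figure~\ref{fig:G2}, has $10$ terminals, two fewer than with private terminals. The matched left--right pairs are $(L_1,R_\ast)$, $(L_2,R_2)$, $(L_3,R_\ast)$, at distance at most $8$; the unmatched ones are $(L_1,R_2)$, $(L_3,R_2)$, $(L_2,R_\ast)$, at distance at least $9$. Let $G'$ be a faithful minor.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85, every node/.style={draw, fill=white, inner sep=2pt}]
\draw (1,-3) grid (3,-1);
\draw[line width=2pt] (1,-2) -- (3,-2);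
\foreach \x in {1,2,3} {
  \draw[dashed] (-0.4,-\x) -- (1,-\x);
  \draw[dashed] (\x,0.4) -- (\x,-1);
  \node at (-0.4,-\x) {$L_{\x}$};
  \node at (\x,0.4) {$U_{\x}$};
}
\draw[dashed] (3,-2) -- (4.3,-2);
\draw[dashed] (3,-1) -- (5.9,-2) -- (3,-3);
\draw[dashed] (2,-3) -- (2,-4.3);
\draw[dashed] (1,-3) -- (2,-5.9) -- (3,-3);
\node at (4.3,-2) {$R_2$};
\node at (5.9,-2) {$R_\ast$};
\node at (2,-4.3) {$D_2$};
\node at (2,-5.9) {$D_\ast$};
\foreach \x in {1,2,3} \foreach \y in {1,2,3} \fill (\x,-\y) circle (2.5pt);
\end{tikzpicture}
\caption{A $3\times3$ grid with ten terminals (boxes). Solid edges have length $1$ and dashed edges have length $3$. Rows $1$ and $3$ share the right terminal $R_\ast$; the middle row (bold) has private terminals and separates them. The columns are labeled in the same way. Every distance-preserving minor of this graph has at least $19$ vertices, as many as the graph itself.}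
\label{fig:G2}
\end{figure}

The middle row has private terminals, so $\widetilde P_2$ runs from $(2,1)$ to $(2,3)$. Exchanging the ends of $P_1$ and $P_2$ gives $(L_1,R_2)$ and $(L_2,R_\ast)$, both unmatched, so $P_1$ is disjoint from $P_2$; the pairs $(L_3,R_2)$ and $(L_2,R_\ast)$ do the same for $P_3$. The path $\widetilde P_1$ starts at $(1,1)$ and ends at $(1,3)$ or at $(3,3)$. It avoids the barrier $\widetilde P_2$, so Lemma~\ref{lem:cross}(c) excludes $(3,3)$. In the same way $\widetilde P_3$ starts at $(3,1)$ and cannot end at $(1,3)$. This is anchoring. For separation it remains to compare $P_1$ and $P_3$, which do share the terminal $R_\ast$. A common non-terminal $x$ is not on $P_2$, so $\widetilde P_1\cup V_x\cup\widetilde P_3$ would be connected in the grid, avoid $\widetilde P_2$, and contain $(1,1)$ and $(3,1)$; Lemma~\ref{lem:cross}(c) forbids this. With the twin statements for columns, Lemma~\ref{lem:count} gives $9$ non-terminals, so $G'$ has at least $19$ vertices.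

The last argument needs $x$ to be a non-terminal. The branch set of $R_\ast$ may contain both $(1,3)$ and $(3,3)$, since it is connected through $R_\ast$, outside the grid. This is why Lemma~\ref{lem:count} uses four separate families of terminals to make the crossing vertices non-terminals.

\section{The graphs $G_T$}\label{sec:GT}

The small case suggests a recursion. Suppose that some rows are already under control. Insert one new row into each gap between consecutive old rows, and one above and one below all of them, and give the new rows terminals that no old row uses. The exchange inequality keeps the paths of new rows away from the paths of old rows, and the old rows keep the new rows apart from each other. The new rows may therefore share terminals freely among themselves, as long as different rows have different pairs, so $N$ new rows need only about $\sqrt N$ terminals on each side. Starting from one row, the $t$-th round adds $2^{t-1}$ rows, and the terminals needed form a geometric series dominated by its last terms. The recursion must start from a single row: a barrier is useful only after it has been anchored, and the first row is anchored because its terminals are private.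

\subsection*{Construction}
Fix $T\ge2$ and let $n=n_T=2^T-1$. Every $i\in[n]$ can be written uniquely as
\[
i=2^{T-t}(2c+1),\qquad 1\le t\le T,\quad 0\le c<2^{t-1}.
\]
We call $t$ the \emph{type} of $i$; it is the round in which row $i$ is inserted. Divide $c$ with remainder,
\[
c=2^{\lfloor(t-1)/2\rfloor}\,u+v,\qquad 0\le u<2^{\lceil(t-1)/2\rceil},\quad 0\le v<2^{\lfloor(t-1)/2\rfloor},
\]
and set $\lambda(i)=(t,u)$ and $\rho(i)=(t,v)$. Let $A$ and $B$ be the images of $\lambda$ and $\rho$, and let $G_T=G(\lambda,\rho)$. The \emph{type} of a label is its first coordinate. For $T=2$ this is the graph of Figure~\ref{fig:G2}. For $T=3$ the labels are as follows.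
\[
\begin{array}{c|ccccccc}
i&1&2&3&4&5&6&7\\\hline
\lambda(i)&(3,0)&(2,0)&(3,0)&(1,0)&(3,1)&(2,1)&(3,1)\\
\rho(i)&(3,0)&(2,0)&(3,1)&(1,0)&(3,0)&(2,0)&(3,1)
\end{array}
\]
Rows $1$ and $7$ have no terminal in common, yet Lemma~\ref{lem:rowpaths}(c) says nothing about them, since the exchanged pairs belong to rows $3$ and $5$.

\begin{lemma}\label{lem:labels}
\begin{enumerate}
\item[(a)] The map $i\mapsto(\lambda(i),\rho(i))$ is a bijection from $[n]$ onto the set of pairs in $A\times B$ whose two labels have the same type, and this type is the type of $i$. Hence a pair $(L_\alpha,R_\beta)$ or $(U_\alpha,D_\beta)$ is unmatched exactly when $\alpha$ and $\beta$ have different types.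
\item[(b)] If $p<q$ in $[n]$ both have type $t$, there is $h$ of type less than $t$ with $p<h<q$.
\item[(c)] $G_T$ has $k_T$ terminals, and $k_T<10\sqrt{n+1}<12\sqrt n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For fixed $t$, division with remainder is a bijection between the values of $c$ and the pairs $(u,v)$ in the stated ranges.

(b) Write $p=2^{T-t}(2c+1)$ and $q=2^{T-t}(2c'+1)$ with $c<c'$, and take $h=2^{T-t}(2c+2)$. Then $p<h<q$, and $h$ is divisible by $2^{T-t+1}$, so its type is at most $t-1$.

(c) There are $2^{\lceil(t-1)/2\rceil}+2^{\lfloor(t-1)/2\rfloor}$ labels of type $t$ in $A$ and $B$, counted separately. This is $2\cdot2^s$ for $t=2s+1$ and $3\cdot2^s$ for $t=2s+2$. For $T=2m$ we get $|A|+|B|=\sum_{s=0}^{m-1}5\cdot2^s=5(2^m-1)$, and for $T=2m+1$ the type $2m+1$ adds $2\cdot2^m$, giving $7\cdot2^m-5$. Doubling gives $k_T$ as in~\eqref{eq:params}. For $T=2m$ we have $10\sqrt{n+1}=10\cdot2^m>k_T$, and for $T=2m+1$ we have $10\sqrt{n+1}=10\sqrt2\cdot2^m>14\cdot2^m>k_T$. Finally $100(n+1)\le400n/3<144n$ because $n\ge3$.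
\end{proof}

\subsection*{Rigidity}

\begin{proposition}\label{prop:rigid}
Every faithful minor of $G_T$ has at least $n^2+k_T$ vertices.
\end{proposition}

\begin{proof}
Let $G'$ be a faithful minor, with paths $P_i,\widetilde P_i,Q_j,\widetilde Q_j$ as in Section~\ref{sec:labeled}. We verify (A) and (S) of Lemma~\ref{lem:count} for rows; the columns follow by transposition. The lemma then gives $n^2$ non-terminals in addition to the $k_T$ terminals.

\emph{Step 1: if $i$ and $i'$ have different types, then $P_i$ and $P_{i'}$ are disjoint, and so are $\widetilde P_i$ and $\widetilde P_{i'}$.} By Lemma~\ref{lem:labels}(a) both exchanged pairs are unmatched. Apply Lemma~\ref{lem:rowpaths}(c), and recall that disjoint paths have disjoint lifts.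

\emph{Step 2: anchoring.} We use induction on the type $t$ of $i$, assuming the claim for all rows of smaller type. By Lemma~\ref{lem:rowpaths}(a), $\widetilde P_i$ runs from $(p,1)$ to $(q,n)$ with $\lambda(p)=\lambda(i)$ and $\rho(q)=\rho(i)$. Labels record types, so $p$ and $q$ have type $t$. Suppose $p\ne q$. By Lemma~\ref{lem:labels}(b) some $h$ of type less than $t$ lies strictly between $p$ and $q$. (For $t=1$ this is already absurd.) By induction $\widetilde P_h$ runs from $(h,1)$ to $(h,n)$, and by Step 1 it is disjoint from $\widetilde P_i$. But $\widetilde P_i$ contains side vertices in the rows $p$ and $q$, one above and one below row $h$, contrary to Lemma~\ref{lem:cross}(c). Hence $p=q$, so $(\lambda(p),\rho(p))=(\lambda(i),\rho(i))$, and $p=i$ by Lemma~\ref{lem:labels}(a).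

\emph{Step 3: separation.} Let $i<i'$ and suppose that a non-terminal $x$ lies on $P_i$ and $P_{i'}$. By Step 1, $i$ and $i'$ have the same type, so Lemma~\ref{lem:labels}(b) gives $h$ of smaller type with $i<h<i'$. By Step 1 again, $P_h$ is disjoint from $P_i$ and $P_{i'}$. In particular $x\notin P_h$, so $V_x$ is disjoint from $\widetilde P_h\subseteq\bigcup_{y\in P_h}V_y$. The set $S=\widetilde P_i\cup V_x\cup\widetilde P_{i'}$ is thus disjoint from $\widetilde P_h$, and it is connected in the grid by Lemma~\ref{lem:rowpaths}(b). By Step 2, $S$ contains $(i,1)$ and $(i',1)$, while $\widetilde P_h$ runs from $(h,1)$ to $(h,n)$. This contradicts Lemma~\ref{lem:cross}(c).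
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:GT}]
The graph $G_T$ has $n^2$ grid vertices and $k_T$ terminals, and every distance-preserving minor is faithful, so Proposition~\ref{prop:rigid} applies.
\end{proof}

\begin{remark}
The lengths of $G'$ enter only through Lemma~\ref{lem:rowpaths}: (H1) and (H2) keep third terminals off the paths, so that the lifts stay in the grid where Lemma~\ref{lem:cross} holds, and (H2) and (H3) give Step 1. Without (H2) the proposition fails for the edgeless graph on the terminals. Without (H3) it fails for the star obtained by contracting the whole grid to one vertex and giving every edge length $n$; there all terminal distances equal $2n$.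
\end{remark}

\section{All values of $k$}\label{sec:allk}

Theorem~\ref{thm:GT} covers the numbers $k_T$, which grow geometrically. To fill the gaps we add terminals that cannot help a minor.

\begin{lemma}[Pendant terminals]\label{lem:pendant}
Let $a\in K$, and let $(G^+,K^+)$ arise from $(G,K)$ by adding new terminals, each joined only to $a$ by an edge of length $1$. Then $d_{G^+}=d_G$ on $K$. If $G'$ is a minor of $(G^+,K^+)$, then deleting the new terminals from $G'$ gives a minor of $(G,K)$ and does not change the distances between vertices of $K$.
\end{lemma}

\begin{proof}
A vertex with at most one neighbor is not an inner vertex of any path; this gives the first claim. Let $e$ be a new terminal. Its branch set is connected and does not contain $a$, so $V_e=\{e\}$, and the only possible neighbor of $e$ in $G'$ is $a$. So deleting the new terminals changes no distance on $K$. The remaining branch sets contain no new terminal, so they lie in $G$, and so do the edges between them.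
\end{proof}

\begin{corollary}\label{cor:mono}
$f^*(k+1)\ge f^*(k)+1$ for all $k\ge1$.
\end{corollary}

\begin{proof}
Take $(G,K)$ with $|K|=k$ such that every distance-preserving minor has at least $f^*(k)$ vertices, and add one pendant terminal. By Lemma~\ref{lem:pendant}, a distance-preserving minor of the new graph becomes one of $(G,K)$ after deleting one vertex.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The value $f^*(1)=1$ was found in Section~\ref{sec:intro}, and the upper bound is Proposition~\ref{prop:upper}. For $2\le k<10$ we have $k^3<40000$, so $f^*(k)\ge k\ge k^4/40000$.

Let $k\ge10=k_2$. With $y=2^m$ we have $k_{2m}=10y-10$, $k_{2m+1}=14y-10$ and $k_{2m+2}=20y-10$, so $k_T$ increases to infinity and there is $T\ge2$ with $k_T\le k<k_{T+1}$. Theorem~\ref{thm:GT} and Corollary~\ref{cor:mono} give $f^*(k)\ge n_T^2$, and it suffices to show $n_T>k^2/200$. Let $m=\lfloor T/2\rfloor$, so that $y\ge2$.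

If $T=2m$, then $n_T=y^2-1$ and $k<14y-10$, and
\[
200(y^2-1)-(14y-10)^2=4y^2+280y-300\ge0 .
\]
If $T=2m+1$, then $n_T=2y^2-1$ and $k<20y-10$, and
\[
200(2y^2-1)-(20y-10)^2=400y-300\ge0 .
\]
In both cases $200\,n_T\ge k_{T+1}^2>k^2$, hence $f^*(k)\ge k^4/40000$.

Along $k=k_{2m+1}$ we have $f^*(k)/k^4\ge\big((2y^2-1)/(14y-10)^2\big)^2$, which tends to $(2/196)^2=1/9604$ as $m\to\infty$.
\end{proof}

\section{Distortion and treewidth}\label{sec:ext}

Faithfulness survives a distortion $1+\varepsilon$ as long as $(1+\varepsilon)(3n-1)<3n$, and the treewidth of $G_T$ is of order $n$. So a given $\varepsilon$ or $p$ limits the size $n$ of the grid that can be used. One grid of that size consumes fewer than $12\sqrt n$ terminals, and we spend the others on further copies.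

Fix $T\ge2$, let $n=n_T$, let $k\ge k_T$ and $r=\lfloor k/k_T\rfloor\ge1$. Take $r$ disjoint copies of $G_T$, and join consecutive copies by a \emph{link}, an edge of length $2n$ between a terminal of one copy and a terminal of the next. Call this graph $C$. Let $G_{T,k}$ arise from $C$ by attaching $k-rk_T$ pendant terminals, by edges of length $1$, to one fixed terminal. It has $k$ terminals. The links end at terminals so that no branch set can use them, and they have length $2n$ so that (H1) is not endangered.

\begin{proposition}\label{prop:chain}
Let $G=G_{T,k}$ and $0\le\varepsilon<1/(3n-1)$. Every minor $G'$ of $G$ with $d_G\le d_{G'}\le(1+\varepsilon)d_G$ on all pairs of terminals has at least $rn^2\ge kn^{3/2}/24$ vertices.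
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:pendant} we may delete the pendant terminals and assume that $G'$ is a minor of $C$ with $d_C\le d_{G'}\le(1+\varepsilon)d_C$ on terminals.

\emph{Distances in $C$.} A path leaving a terminal starts either with a link, of length $2n$, or with an edge of length $n$ into a grid, and in the second case it needs another edge of length $n$ to reach a terminal. So distinct terminals are at distance at least $2n$, and a path between two terminals through a third has length at least $4n$. A path between two terminals of the same copy that contains no third terminal uses no link, so it stays in that copy. By Lemma~\ref{lem:dist}, matched pairs of a copy are therefore at distance at most $3n-1$ in $C$, and unmatched pairs at distance at least $3n$.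

\emph{Splitting $G'$.} A branch set contains at most one terminal, so it does not contain both ends of a link; being connected, it lies in one copy. Let $G'_s$ be the subgraph of $G'$ induced by the vertices whose branch sets lie in copy $s$. It is a minor of copy $s$, and the graphs $G'_1,\dots,G'_r$ are disjoint. An edge of $G'$ between different $G'_s$ comes from a link, so both of its ends are terminals.

\emph{Each $G'_s$ is faithful.} On the terminals of copy $s$ we have $d_{G'_s}\ge d_{G'}\ge d_C$, which gives (H1) and (H3). For a matched pair $(a,b)$ of copy $s$ we have $d_{G'}(a,b)\le(1+\varepsilon)(3n-1)<3n$. Since distinct terminals are at distance at least $2n$ in $G'$, a shortest $a$--$b$ path of $G'$ contains no third terminal. If it left $G'_s$, its first vertex outside $G'_s$ would be such a terminal. So it lies in $G'_s$, which gives (H2).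

By Proposition~\ref{prop:rigid}, each $G'_s$ has at least $n^2$ vertices. Finally, $r\ge k/(2k_T)$ because $\lfloor z\rfloor\ge z/2$ for $z\ge1$, and $k_T<12\sqrt n$ by Lemma~\ref{lem:labels}(c); hence $rn^2\ge kn^{3/2}/24$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:approx}]
Choose $T\ge2$ maximal with $3n_T-1<1/\varepsilon$ and $k_T\le k$. The value $T=2$ is admissible, as $3n_2-1=8<1/\varepsilon$ and $k_2=10\le k$, and a maximum exists because $k_T\to\infty$. Let $n=n_T$, so that $n_{T+1}=2n+1$. One of the two conditions fails for $T+1$.

If $3(2n+1)-1=6n+2\ge1/\varepsilon$, then $n\ge(1/\varepsilon-2)/6\ge1/(8\varepsilon)$; the last inequality is equivalent to $1/\varepsilon\ge8$.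

If $k<k_{T+1}$, then $k<10\sqrt{2n+2}$ by Lemma~\ref{lem:labels}(c), so $n+1>k^2/200$, and $n\ge\frac34(n+1)>3k^2/800>k^2/267$ because $n\ge3$.

Thus $n\ge\min\{1/(8\varepsilon),k^2/267\}$, and Proposition~\ref{prop:chain} applies to $G_{T,k}$. For the last assertion take $\varepsilon=k^{-2}<1/8$; then the minimum is $k^2/267$ and the bound is $\Omega(k^4)$.
\end{proof}

Recall that a \emph{tree decomposition} of a graph $G$ is a tree $\mathcal T$ with a \emph{bag} $B_\tau\subseteq V(G)$ at each node $\tau$, such that every edge of $G$ has both ends in some bag and, for every vertex $v$, the nodes whose bags contain $v$ form a nonempty subtree. Its \emph{width} is $\max_\tau|B_\tau|-1$, and the \emph{treewidth} of $G$ is the smallest width of a tree decomposition.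

\begin{lemma}\label{lem:tw}
The treewidth of $G_{T,k}$ is at most $n+k_T$.
\end{lemma}

\begin{proof}
List the grid vertices row by row as $v_1,\dots,v_{n^2}$. Adjacent vertices have indices differing by $1$ or $n$, so the bags $\{v_s,\dots,v_{s+n}\}$ for $1\le s\le n^2-n$, arranged along a path, form a tree decomposition of the grid. Adding all $k_T$ terminals to every bag gives a decomposition of $G_T$ of width $n+k_T$. For a link $uv$, add a node with bag $\{u,v\}$, adjacent to a node containing $u$ in the decomposition of one copy and to a node containing $v$ in that of the next. For a pendant terminal $e$ attached to $a$, add a leaf with bag $\{a,e\}$, adjacent to a node containing $a$. The width does not increase.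
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tw}]
Choose $T\ge2$ maximal with $n_T+k_T\le p$; the value $T=2$ is admissible since $3+10=13\le p$. Let $n=n_T$. Then $k_T<12\sqrt n\le12\sqrt p\le k$, so $G_{T,k}$ is defined, and its treewidth is at most $p$ by Lemma~\ref{lem:tw}. By maximality and Lemma~\ref{lem:labels}(c),
\[
p<n_{T+1}+k_{T+1}<2n+1+10\sqrt{2n+2}\le\Big(\frac73+\frac{10\sqrt8}{3}\Big)n<12n ,
\]
where we used $1\le n/3$ and $2n+2\le8n^2/9$ for $n\ge3$, and $10\sqrt8<29$. Proposition~\ref{prop:chain} with $\varepsilon=0$ shows that every distance-preserving minor has at least $\frac{k}{24}(p/12)^{3/2}$ vertices. Since $(24\cdot12^{3/2})^2=576\cdot1728=995328<10^6$, this is at least $kp^{3/2}/1000$.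
\end{proof}

\begin{thebibliography}{9}

\bibitem{KZ}
Robert Krauthgamer and Tamar Zondiner,
\emph{Preserving Terminal Distances using Minors},
arXiv:1202.5675 (2012).

\end{thebibliography}
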